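
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Low-degree curves through general plane projections\\ of finite point sets}


\begin{abstract}
Let $\Sigma\subset\mathbb P^4$ be a finite set with fewer than $(n-1)^2$ points such that, for every $k$, at most $k(n-1)$ of them lie on a curve of degree $k$. Cheltsov and Park conjectured that a general projection of $\Sigma$ to $\mathbb P^2$ has the same property. We show that this holds for $n\le 5$ and fails for every even $n\ge6$ and for $n=7,9,11,15,17,23$. Most of the counterexamples come from finite groups of quaternions, viewed as sets of points in $\mathbb P^3$: an invariant of the group produces, for a general vertex $a$, a cone of low degree with vertex $a$ through all the points. In the positive direction we prove a lifting theorem: if a general projection of a finite set $\Lambda\subset\mathbb P^r$ lies on an irreducible plane curve of degree $k\ge 2$ and $|\Lambda|>\max\{k(k+1),2k(k-1)\}$,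 then $\Lambda$ itself lies on an irreducible curve of degree $k$. The bound is sharp for $3\le k\le 6$. It follows that for $n\ge 4$ the conclusion of the conjecture holds whenever $|\Sigma|\le(n-1)\lfloor\frac{n+3}2\rfloor$, and this bound is optimal for $4\le n\le 10$.
\end{abstract}

\section{The question and the results}

\subsection{The question}

Varieties are over $\mathbb C$, and $n\ge2$ is an integer. A curve is purely one-dimensional, and its degree counts components with multiplicity. Irreducible curves are understood to be reduced. For a finite set $\Sigma\subset\mathbb P^r$ consider the condition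
\begin{center}
$(H_n)$\qquad for every $k\ge1$, at most $k(n-1)$ points of $\Sigma$ lie on a curve of degree $k$.
\end{center}
It suffices to test irreducible curves: if every irreducible curve of degree $d$ contains at most $d(n-1)$ points of $\Sigma$, for all $d$, then $(H_n)$ holds, because the degrees of the components of a curve of degree $k$ add up to at most $k$.

A projection $\mathbb P^r\dashrightarrow\mathbb P^2$, $r\ge3$, is a linear projection from a center of dimension $r-3$. A statement holds for a \emph{general} projection if it holds for all centers in a nonempty Zariski-open subset of the Grassmannian.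

\begin{conjecture}[Cheltsov--Park \cite{CP}]\label{conj}
Let $\Sigma\subset\mathbb P^4$ be a finite set with $(H_n)$ and $|\Sigma|<(n-1)^2$, and let $\phi_4:\mathbb P^4\dashrightarrow\mathbb P^2$ be a general projection, that is, the projection from a general line. Then $\phi_4(\Sigma)\subset\mathbb P^2$ satisfies $(H_n)$.
\end{conjecture}

\subsection{What one would guess}

A general projection is injective on $\Sigma$ and keeps three non-collinear points non-collinear, so the case $k=1$ of $(H_n)$ survives. For larger $k$ the danger is that the projected points lie on a plane curve of low degree although the points upstairs lie on no such curve. If the conclusion fails in degree $k$, then $k(n-1)<|\Sigma|<(n-1)^2$, so $k\le n-2$. Since $\Sigma$ has only finitely many subsets, there is then a fixed subset $\Lambda\subset\Sigma$ with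
\[
|\Lambda|>k(n-1)\ge k(k+1)
\]
such that a general projection of $\Lambda$ lies on a curve of degree $k$ (compare Lemma \ref{lem:uniform}). Plane curves of degree $k$ form a projective space of dimension $\frac{k(k+3)}2$, so they can be made to pass through $\frac{k(k+3)}2$ points and, for general points, no more. Since $k(k+1)>\frac{k(k+3)}2$ for $k\ge2$, a general projection puts $\Lambda$ in special position. There is one evident reason for this: $\Lambda$ lies on a curve of degree $k$ in $\mathbb P^4$, which projects to a plane curve of degree $k$. If this were the only reason, $(H_n)$ would exclude it and the conjecture would follow.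

Theorem \ref{thm:B} below says that this is the only reason once $|\Lambda|$ also exceeds $2k(k-1)$ and the plane curve is irreducible. For $k\le 3$ we have $2k(k-1)\le k(k+1)$ and nothing is lost. The first gap between the two bounds occurs for $k=4$, where $k(k+1)=20$ and $2k(k-1)=24$. The counterexample of Theorem \ref{thm:A}, which has $24$ points, sits in this gap.

\subsection{Results}

\begin{theorem}[Disproof]\label{thm:A}
There is a set $\Sigma\subset\mathbb P^4$ with $(H_6)$ and $|\Sigma|=24<25$ such that, for a general projection, all $24$ points of $\phi_4(\Sigma)$ lie on a plane quartic. Since $24>4\cdot 5$, Conjecture \ref{conj} is false for $n=6$.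
\end{theorem}

\begin{theorem}[Lifting]\label{thm:B}
Let $r\ge3$, $k\ge2$, let $\Lambda\subset\mathbb P^r$ be finite, and suppose that for a general projection $\pi:\mathbb P^r\dashrightarrow\mathbb P^2$ the set $\pi(\Lambda)$ lies on an irreducible curve of degree $k$. If
\[
|\Lambda|>\max\{k(k+1),\,2k(k-1)\},
\]
then $\Lambda$ lies on an irreducible curve of degree $k$ in $\mathbb P^r$. For $3\le k\le6$ the bound, which is then $2k(k-1)$, is sharp: the conclusion can fail for $|\Lambda|=2k(k-1)$.
\end{theorem}

Put
\[
M(n)=(n-1)\Big\lfloor\frac{n+3}2\Big\rfloor .
\]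

\begin{theorem}[Positive part]\label{thm:C}
Let $n\ge4$, and let $\Sigma\subset\mathbb P^r$, $r\ge3$, be a finite set with $(H_n)$.
\begin{enumerate}
\item[(1)] With no bound on $|\Sigma|$: for all $k\le\frac{n+1}2$, at most $k(n-1)$ points of a general projection of $\Sigma$ to $\mathbb P^2$ lie on a curve of degree $k$.
\item[(2)] If $|\Sigma|\le M(n)$, this holds for all $k$.
\end{enumerate}
Consequently Conjecture \ref{conj} is true for $n\le5$.
\end{theorem}

\begin{theorem}\label{thm:D}
\begin{enumerate}
\item[(1)] For $4\le n\le10$ the bound $M(n)$ in Theorem \ref{thm:C}(2) is optimal: there is a set $\Sigma\subset\mathbb P^4$ with $(H_n)$ and $|\Sigma|=M(n)+1$ for which the conclusion fails.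
\item[(2)] Conjecture \ref{conj} is false for every even $n\ge6$ and for $n=7,9,11,15,17,23$.
\end{enumerate}
\end{theorem}

In particular $n=6$ is the smallest value for which the conjecture fails. Note that $M(n)=(n-1)^2$ for $n=4,5$ and $M(n)<(n-1)^2$ for $n\ge6$. The methods below do not decide the odd $n\ge13$ other than $15,17,23$.

Section \ref{sec:tools} explains how a counterexample is certified. Section \ref{sec:groups} contains the main construction and proves Theorem \ref{thm:A}. Section \ref{sec:lifting} proves the lifting statement in Theorem \ref{thm:B}, and Section \ref{sec:positive} deduces Theorem \ref{thm:C}. Section \ref{sec:sharp} adds one more point set and proves Theorem \ref{thm:D}(1) and the sharpness in Theorem \ref{thm:B}. Section \ref{sec:grids} enlarges group point sets by grids on a quadric and proves Theorem \ref{thm:D}(2).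

We use B\'ezout's theorem in two forms. A form of degree $e$ that vanishes at more than $ke$ points of an irreducible plane curve of degree $k$ vanishes on the curve. An irreducible curve of degree $d$ in $\mathbb P^r$ that has more than $de$ points in common with a hypersurface of degree $e$ lies in it.

\section{Certifying a counterexample}\label{sec:tools}

The sets constructed below lie in a hyperplane $\mathbb P^3\subset\mathbb P^4$ (for a variant that spans $\mathbb P^4$ see the remark at the end of Section \ref{sec:groups}). On this hyperplane a general projection is the projection from a general point $a$, and plane curves through the image correspond to cones with vertex $a$ through the set.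

\begin{lemma}[Criterion]\label{lem:criterion}
Let $\Lambda\subset\mathbb P^3$ be finite, and let $k\ge1$ be such that
\begin{enumerate}
\item[(i)] every irreducible curve of degree $d$ in $\mathbb P^3$ contains at most $d(n-1)$ points of $\Lambda$, for all $d\ge1$;
\item[(ii)] for general $a\in\mathbb P^3$ there is a nonzero form of degree $k$ that vanishes on $\Lambda$ and defines a cone with vertex $a$.
\end{enumerate}
Embed $\mathbb P^3$ as a hyperplane $H\subset\mathbb P^4$, and let $\Sigma\subset\Lambda$ have $|\Sigma|\ge k(n-1)+1$. Then $\Sigma$ satisfies $(H_n)$, but for a general projection all $|\Sigma|>k(n-1)$ points of $\phi_4(\Sigma)$ lie on a curve of degree $k$.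
\end{lemma}

\begin{proof}
An irreducible curve of degree $d$ in $\mathbb P^4$ that is not contained in $H$ meets $H$ in at most $d\le d(n-1)$ points. With (i) this gives $(H_n)$. Let $L\subset\mathbb P^4$ be a general line. Then $L\not\subset H$, and $a=L\cap H$ is a general point of $H$. Each plane through $L$ meets $H$ in a line through $a$, so $\phi_4|_H$ is the projection from $a$. It is injective on $\Sigma$, and the cone in (ii) is the cone over a plane curve of degree $k$ that contains $\phi_4(\Sigma)$.
\end{proof}

Condition (i) will be checked with a supply of planes that contain many points of $\Lambda$.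

\begin{lemma}[Counting with planes]\label{lem:planes}
Let $\Lambda\subset\mathbb P^3$ be finite, and let $\mathcal P$ be a set of $b$ planes such that every plane of $\mathcal P$ contains at most $e$ points of $\Lambda$ and every point of $\Lambda$ lies on at least $c\ge1$ planes of $\mathcal P$. Then an irreducible curve of degree $d$ contains at most $\max\{\frac bc\,d,\,e\}$ points of $\Lambda$, and at most $\frac bc\,d$ if it lies in no plane of $\mathcal P$.
\end{lemma}

\begin{proof}
Let $\Gamma$ be the curve and $\mu$ the number of points of $\Lambda$ on it. If $\Gamma$ lies in a plane of $\mathcal P$, then $\mu\le e$. Otherwise each plane of $\mathcal P$ meets $\Gamma$ in at most $d$ points. Counting pairs (point of $\Lambda\cap\Gamma$, plane of $\mathcal P$ through it) gives $c\mu\le bd$.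
\end{proof}

\section{Finite groups of quaternions as point sets}\label{sec:groups}

\subsection{Complex quaternions}

Let $\mathcal H=M_2(\mathbb C)$ with the basis
\[
e_0=1,\quad e_1=\begin{pmatrix}\sqrt{-1}&0\\0&-\sqrt{-1}\end{pmatrix},\quad e_2=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad e_3=\begin{pmatrix}0&\sqrt{-1}\\\sqrt{-1}&0\end{pmatrix}.
\]
These satisfy $e_1^2=e_2^2=e_3^2=-1$ and $e_1e_2=e_3=-e_2e_1$ together with its cyclic permutations, so $\mathcal H$ is the algebra of complex quaternions $x=x_0+\vec x$, where $\vec x=(x_1,x_2,x_3)$ stands for $x_1e_1+x_2e_2+x_3e_3$ and is called the vector part of $x$. The product is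
\[
xy=x_0y_0-\vec x\cdot\vec y+\big(x_0\vec y+y_0\vec x+\vec x\times\vec y\big).
\]
The conjugate $\bar x=x_0-\vec x$ is the adjugate matrix of $x$, and $x\bar x=\bar xx=\sum x_i^2=\det x$. We also use the bilinear form $\langle x,y\rangle=\sum x_iy_i=\frac12\operatorname{tr}(x\bar y)$. The real quaternions of norm $1$ form the group $SU(2)$. For $g\in SU(2)$ the map $q\mapsto gqg^{-1}$ fixes $q_0$ and acts on $\vec q$ by a rotation. This gives the double cover $SU(2)\to SO(3)$ with kernel $\{\pm1\}$.

We identify $\mathbb P^3$ with $\mathbb P(\mathcal H)$. Let $\tilde G\subset SU(2)$ be a finite group that contains $-1$, and let $G=\tilde G/\{\pm1\}\subset SO(3)$. Then $G$ becomes a set of $|G|$ points $[g]\in\mathbb P^3$, $g\in\tilde G$. Left and right multiplications by elements of $\tilde G$ are projective transformations that permute these points.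

\subsection{The smallest case: twelve points on cubic cones}

Let $T$ be the set of the $12$ points
\[
e_0,\ e_1,\ e_2,\ e_3,\qquad e_0\pm e_1\pm e_2\pm e_3 .
\]
After normalization and up to sign these are the quaternions of the binary tetrahedral group. By conjugation they act on $\mathbb C^3$ as the cyclic permutations of $(v_1,v_2,v_3)$ composed with an even number of sign changes. Nine points of the plane always lie on a cubic, but twelve points usually do not. We claim that a general projection of $T$ from a point lies on a plane cubic.

For $a,x\in\mathcal H$ put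
\[
u=a_0\vec x-x_0\vec a,\qquad w=\vec x\times\vec a .
\]
Both vectors are linear in $x$ and vanish for $x=a$. The product formula gives the vector parts
\begin{equation}\label{eq:uw}
x\bar a:\ u-w,\qquad\qquad \bar ax:\ u+w .
\end{equation}
Consider the cubic form in $x$
\[
F_a(x)=\prod_{r=1}^3(u_r-w_r)-\prod_{r=1}^3(u_r+w_r).
\]
Since $u$ and $w$ do not change when $x$ is replaced by $x+ta$, it defines a cone with vertex $a$ (if it is nonzero). At $x=e_1$ we have $u=(a_0,0,0)$ and $w=(0,-a_3,a_2)$, so
\[
u-w=(a_0,a_3,-a_2),\qquad u+w=(a_0,-a_3,a_2).
\]
The two vectors differ by two sign changes and $F_a(e_1)=0$. At $x=e_0+e_1+e_2+e_3$ we have $u=(a_0-a_1,a_0-a_2,a_0-a_3)$ and $w=(a_3-a_2,a_1-a_3,a_2-a_1)$, so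
\begin{align*}
u-w&=(a_0-a_1+a_2-a_3,\ a_0-a_1-a_2+a_3,\ a_0+a_1-a_2-a_3),\\
u+w&=(a_0-a_1-a_2+a_3,\ a_0+a_1-a_2-a_3,\ a_0-a_1+a_2-a_3).
\end{align*}
Now the second vector is a cyclic permutation of the first, and again $F_a(x)=0$. The reason is the same in both cases and for all the points of $T$. For a group element $g$,
\begin{equation}\label{eq:conj}
\bar a\,g=g^{-1}(g\,\bar a)\,g ,
\end{equation}
so at $x=g$ the vector $u+w$ arises from $u-w$ by a rotation in the tetrahedral group, and $v_1v_2v_3$ is invariant under this group. For $a=(1,1,1,0)$ and $x=(0,1,2,3)$ we find $u=(1,2,3)$, $w=(-3,3,-1)$ and $F_a(x)=4\cdot(-1)\cdot4-(-2)\cdot5\cdot2=4\ne0$. So $F_a\neq0$ for general $a$, and the claim follows.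

\subsection{Cones from invariants}

The vanishing of $F_a$ used only (\ref{eq:conj}) and the invariance of $v_1v_2v_3$, so the construction works for other groups and invariants. Let $\Phi$ be a form of degree $k\ge 1$ on $\mathbb C^3$. For $q\in\mathcal H$ write $\Phi(q)$ for the value of $\Phi$ at the vector part of $q$, so that $\Phi(q+t)=\Phi(q)$ for every scalar $t$, and put
\begin{equation}\label{eq:Fa}
F_a(x)=\Phi(x\bar a)-\Phi(\bar ax).
\end{equation}

\begin{lemma}\label{lem:cone}
Suppose that $\Phi$ is invariant under conjugation by $\tilde G$ and is not constant on the unit sphere $S^2\subset\mathbb R^3$. Then for general $a$ the form $F_a$ is nonzero, it defines a cone of degree $k$ with vertex $a$, and it vanishes at all points of $G$.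
\end{lemma}

\begin{proof}
Replacing $x$ by $x+ta$ changes $x\bar a$ and $\bar ax$ by the scalar $t\det(a)$, so $F_a(x+ta)=F_a(x)$. For $g\in\tilde G$, equation (\ref{eq:conj}) and the invariance of $\Phi$ give $F_a(g)=0$. Suppose that $F_a=0$ for all $a$. For $a\in SU(2)$ and $x=ya$ we have $x\bar a=y$ and $\bar ax=a^{-1}ya$, so $\Phi(y)=\Phi(a^{-1}ya)$ for all $y$. Since $SU(2)$ acts transitively on $S^2$, the form $\Phi$ would be constant there, contrary to assumption. So $F_a\ne0$ for some $a$. The coefficients of $F_a$ are polynomials in $a$, so $F_a\ne0$ for all $a$ in a nonempty open set.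
\end{proof}

We apply this to the rotation groups $T\cong A_4$, $O\cong S_4$ and $I\cong A_5$ of the tetrahedron, the octahedron and the icosahedron, of orders $12,24,60$. We take $T\subset O$, where $O$ is the group of signed permutation matrices of determinant $1$. The points of $O$ are the $12$ points of $T$ together with the $12$ points $e_i\pm e_j$, $0\le i<j\le3$. As invariants take
\begin{align*}
\Phi_T&=v_1v_2v_3 &&(k=3),\\
\Phi_O&=v_1^4+v_2^4+v_3^4&&(k=4),\\
\Phi_I&=\prod_{i=1}^6\langle c_i,v\rangle &&(k=6),
\end{align*}
where $\pm c_1,\dots,\pm c_6$ are the unit vectors on the six $5$-fold axes of $I$. The group $I$ permutes the six axes, so it preserves $\Phi_I$ up to a sign character. This character is trivial because $A_5$ is perfect. None of the three forms is constant on $S^2$: the forms $\Phi_T$ and $\Phi_I$ are nonzero and vanish at some points of $S^2$, and $\Phi_O$ takes the values $1$ at $(1,0,0)$ and $\frac12$ at $\frac1{\sqrt2}(1,1,0)$.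

\subsection{Curves through the points of $T$, $O$ and $I$}

\begin{proposition}\label{prop:TOI}
An irreducible curve of degree $d$ in $\mathbb P^3$ contains at most the following numbers of points of $T$, $O$, $I$.
\begin{center}
\begin{tabular}{l|c|c}
 & lines & $d\ge2$\\ \hline
$T$ & $3$ & $\max\{2d,\,6\}$\\
$O$ & $4$ & $\max\{\frac83d,\,9\}$, and $7$ if $d=2$\\
$I$ & $5$ & $\max\{4d,\,15\}$
\end{tabular}
\end{center}
\end{proposition}

\begin{proof}
\emph{Lines.} Let a line contain two points $[g],[g']$ of $G$. Left multiplication by $g^{-1}$ permutes the points of $G$, so we may assume that $g=1$. The points of $G$ are represented by real quaternions, and those on the line lie in the real plane $\mathbb R+\mathbb Rg'$. Since $g'$ satisfies a quadratic equation over $\mathbb R$ and is not real, this plane is a field isomorphic to $\mathbb C$. It meets $\tilde G$ in a finite subgroup of $\mathbb C^*$, which is cyclic. So the number of points of $G$ on the line is the order of a cyclic subgroup of $G$, hence at most $3,4,5$ for $T,O,I$.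

\emph{Planes.} For $y\in\tilde G$ let $y^\perp=\{x:\langle x,y\rangle=0\}$. For $x,y\in SU(2)$ we have $\langle x,y\rangle=\frac12\operatorname{tr}(xy^{-1})$. An element of $SU(2)$ has trace $0$ if and only if its eigenvalues are $\pm\sqrt{-1}$, that is, if and only if its image in $SO(3)$ is an involution. Thus
\[
x\perp y\iff xy^{-1}\ \text{maps to an involution in } SO(3).
\]

The group $O$ has $9$ involutions and $I$ has $15$. So each of the $|G|$ planes $y^\perp$, $[y]\in G$, contains exactly $9$, resp.\ $15$, points of $G$ and, by symmetry of $\perp$, each point lies on exactly $9$, resp.\ $15$, of the planes. Lemma \ref{lem:planes} gives the bounds $\max\{\frac{24}9d,9\}$ and $\max\{\frac{60}{15}d,15\}$.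

For $T$ we use the $12$ planes $y^\perp$ with $[y]\in O\setminus T$. If $x\in T$ and $y\in O\setminus T$, then $xy^{-1}\in O\setminus T$, and $O\setminus T$ contains $6$ involutions (the transpositions in $S_4$). So each of the planes contains $6$ points of $T$, and each point of $T$ lies on $6$ of the planes. Lemma \ref{lem:planes} gives $\max\{\frac{12}6d,6\}$.

\emph{Conics and $O$.} By Lemma \ref{lem:planes}, an irreducible conic in none of the planes $y^\perp$, $[y]\in O$, contains at most $\frac{16}3$, hence at most $5$, points of $O$. Since $y^\perp=1^\perp y$, a conic in $y^\perp$ can be moved into $1^\perp=\{x_0=0\}$ by a transformation that preserves $O$. This plane contains the nine points $e_1,e_2,e_3$, $e_i\pm e_j$ $(1\le i<j\le3)$. Four of them, $e_1,e_2,e_1\pm e_2$, lie on a line, and an irreducible conic contains at most two of these four. So it contains at most $7$ of the nine points.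
\end{proof}

\subsection{The octahedral counterexample}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Apply Lemma \ref{lem:criterion} with $\Sigma=\Lambda=O$, $n=6$, $k=4$. Condition (i) follows from Proposition \ref{prop:TOI}: lines contain at most $4\le5$ points, and for $d\ge2$ we have $\max\{\frac83d,9\}\le5d$. Condition (ii) is Lemma \ref{lem:cone} for $\Phi_O$. Finally, $|O|=24\ge 4\cdot5+1$, and $24<25=(n-1)^2$.
\end{proof}

By (\ref{eq:uw}) the quartic cones have the explicit equation
\[
\sum_{r=1}^3\big((u_r-w_r)^4-(u_r+w_r)^4\big)=-8\sum_{r=1}^3u_rw_r(u_r^2+w_r^2)=0 .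
\]

\begin{remark}
The failure is not caused by $\Sigma$ lying in a hyperplane. Replace the point $e_0$ of $\Sigma=O$ by a point of $\mathbb P^4$ outside $H=\mathbb P^3$. An irreducible curve of degree $d$ not in $H$ contains at most $d+1\le5d$ points of the new set, so $(H_6)$ still holds. The new set spans $\mathbb P^4$, because $e_1,e_2,e_3,e_0+e_1$ span $H$, and $23>20$ of its image points lie on a quartic.
\end{remark}

\section{The lifting theorem}\label{sec:lifting}

In this section we prove the first statement of Theorem \ref{thm:B}. Suppose for a moment that $r=3$. Each general vertex gives a cone of degree $k$ through $\Lambda$, and we look for a curve common to all these cones. Since $\Lambda$ lies on every cone of the family, it also lies on the locus where the equation of a given cone and the first derivatives of this equation with respect to the vertex vanish. We show that this ``focal'' locus contains a curve that meets a general generating line of the cone once away from the vertex, that this curve has degree $k$, and that it is the desired curve. If $\Lambda$ does lie on an irreducible curve $\Gamma$ of degree $k$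 and $|\Lambda|>k^2$, then every cone contains $\Gamma$, so the derivatives vanish on $\Gamma$, and the construction returns $\Gamma$.

\subsection{Set-up}

Let $N=|\Lambda|$ and $s=r-2$. Use coordinates $(z,y)$ on $\mathbb P^r$ with $z\in\mathbb C^s$ and $y=(y_0,y_1,y_2)$. For a $3\times s$ matrix $B$ with columns $B_1,\dots,B_s$ put
\[
\pi_B(z,y)=y+Bz,\qquad M_B=\{y+Bz=0\}\cong\mathbb P^{r-3}.
\]
Up to a coordinate change in $\mathbb P^2$, every projection whose center does not meet the plane $\{z=0\}$ has this form. So general projections correspond to general $B$.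

For $B$ in a dense open set, $\pi_B$ is defined and injective on $\Lambda$, and $\pi_B(\Lambda)$ lies on an irreducible curve $C_B$ of degree $k$. Since $N>k(k+1)>k^2$, B\'ezout's theorem shows that $C_B$ is the only curve of degree $k$ through $\pi_B(\Lambda)$. Fix representatives in $\mathbb C^{r+1}$ of the points of $\Lambda$. The matrix that evaluates forms of degree $k$ at the points $\pi_B(\lambda)$ is polynomial in $B$, and its kernel is one-dimensional for general $B$. By Cramer's rule the kernel is spanned, for general $B$, by a vector of minors. So there are a dense open set $U$ and a form $f_B$ in $y$, with coefficients polynomial in $B$, such that for all $B\in U$ the form $f_B$ is irreducible and $C_B=\{f_B=0\}$. Put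
\[
\Psi(B;p)=f_B(\pi_B(p)),\qquad p=(z,y)\in\mathbb C^{r+1}.
\]
For $\lambda\in\Lambda$ we have $\Psi(B;\lambda)=0$ for all $B$, so all the derivatives $\partial\Psi/\partial B_{vj}$ vanish at $(B;\lambda)$ as well. By the chain rule, with $\eta=\pi_B(p)$, $f=f_B$ and $g_{vj}=\partial f_B/\partial B_{vj}$ (a form of degree $k$),
\begin{equation}\label{eq:der}
\frac{\partial\Psi}{\partial B_{vj}}(B;p)=z_j\,\partial_vf(\eta)+g_{vj}(\eta)\qquad(v=0,1,2,\ j=1,\dots,s).
\end{equation}

\subsection{The focal curve}

Fix $B\in U$ and $j$. Over a point $\eta\in C_B$, the vanishing of (\ref{eq:der}) for $v=0,1,2$ is a system of three equations for the single unknown $z_j$. It is solvable at the $N$ points $\pi_B(\lambda)$. We show that the degrees force it to be solvable at every smooth point of $C_B$.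

Write $g=(g_{0j},g_{1j},g_{2j})$, and let $y=(y_0,y_1,y_2)$ now denote the coordinates of $\mathbb P^2$. At $y=\pi_B(\lambda)$ we have
\begin{equation}\label{eq:gz}
g=-z_j(\lambda)\nabla f ,
\end{equation}
so by Euler's formula $\sum y_vg_v=-kz_j(\lambda)f=0$ there. The form $\sum y_vg_v$ of degree $k+1$ thus vanishes at $N>k(k+1)$ points of $C_B$. Hence
\[
\sum y_vg_v=\ell f,\qquad \ell=\sum l_vy_v ,
\]
for a linear form $\ell$. Put $g'=g-(l_0,l_1,l_2)f$. Then $g'=g$ on $C_B$, and $\sum y_vg'_v=0$ identically. Since $y_0,y_1,y_2$ is a regular sequence, the Koszul complex is exact, and $g'=y\times h$ for a vector $h$ of forms of degree $k-1$. Therefore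
\[
\nabla f\times g'=y\,(\nabla f\cdot h)-h\,(\nabla f\cdot y)=\tau y-kfh,\qquad\tau=\nabla f\cdot h,\quad\deg\tau=2(k-1).
\]
At $y=\pi_B(\lambda)$ we have $f=0$ and, by (\ref{eq:gz}), $\nabla f\times g'=0$. So $\tau y=0$ and $\tau=0$ there. Thus $\tau$ vanishes at $N>2k(k-1)$ points of $C_B$, and $f$ divides $\tau$. This is where the second bound on $N$ is used. We conclude that
\[
\nabla f\times g=0\quad\text{on } C_B .
\]

So for every point $\eta$ of the affine cone over the smooth locus $\operatorname{Reg}C_B$ there is a unique number $\zeta_j(\eta)$ with $\zeta_j(\eta)\nabla f(\eta)+g(\eta)=0$. Where $\partial_vf\ne0$ it equals $-g_v/\partial_vf$, so $\zeta_j$ is regular on this affine cone (without the origin) and homogeneous of degree $1$. With $\zeta=(\zeta_1,\dots,\zeta_s)$, the set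
\[
\Gamma_B^\circ=\Big\{p\in\mathbb P^r\setminus M_B:\ \pi_B(p)\in\operatorname{Reg}C_B,\ \frac{\partial\Psi}{\partial B_{vj}}(B;p)=0\ \text{for all }v,j\Big\}
\]
consists of the points $[\zeta(\eta):\eta-B\zeta(\eta)]$ with $[\eta]\in\operatorname{Reg}C_B$, and $\pi_B$ maps it isomorphically onto $\operatorname{Reg}C_B$. Its closure $\Gamma_B$ is an irreducible curve, $\pi_B:\Gamma_B\dashrightarrow C_B$ is birational, and
\begin{equation}\label{eq:lambda}
\lambda\in\Gamma_B\quad\text{whenever }\lambda\in\Lambda\ \text{and}\ \pi_B(\lambda)\in\operatorname{Reg}C_B .
\end{equation}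

\subsection{The focal curve misses the center}

A birational projection can lower the degree when the curve meets the center. So we must show that $\Gamma_B\cap M_B=\emptyset$ for general $B$. For $r=3$ the idea is this: $M_B$ is the single point $[1:-B]$, which is general in $\mathbb P^3$, whereas the curves $\Gamma_B$ for varying $B$ do not sweep out a dense subset of $\mathbb P^3$. Indeed, if they did, one could move a point of $\Gamma_B$ in every direction while $B$ moves along. The equation $\Psi=0$ is preserved along the motion and its derivatives in $B$ vanish, so its derivatives in $p$ would have to vanish too, which contradicts smoothness. For general $r$ we first project $\mathbb P^r$ to $\mathbb P^3$, using all columns of $B$ except one.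

Fix $j$. Let $B^{(j)}$ be the matrix $B$ without its column $B_j$, and put
\[
w_j=y+\sum_{i\ne j}B_iz_i,\qquad\text{so that}\qquad \pi_B(p)=w_j+B_jz_j .
\]
The map $p\mapsto[z_j:w_j]$ is a projection to $\mathbb P^3$, and $\pi_B$ is this map followed by the projection from the point $[1:-B_j]$. Let $\hat{\mathcal G}\subset U\times\mathbb C^{r+1}$ be the locally closed set of pairs $(B,p)$ with $[p]\in\Gamma_B^\circ$, and consider
\[
\hat\theta:\hat{\mathcal G}\to\operatorname{Mat}_{3\times(s-1)}\times\mathbb C^4,\qquad(B,p)\mapsto(B^{(j)},z_j,w_j).
\]

\begin{lemma}\label{lem:notdominant}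
The map $\hat\theta$ is not dominant.
\end{lemma}

\begin{proof}
Suppose that it is dominant. By generic smoothness there is a smooth point $(B,p)$ of some component of $\hat{\mathcal G}$ (with its reduced structure) at which $d\hat\theta$ is surjective. For every $\epsilon=(\epsilon_z,\epsilon_w)\in\mathbb C\times\mathbb C^3$ there is then a tangent vector that maps to $(0,\epsilon)$. Its component $\beta$ in the direction of $B$ is supported in the column $j$. The function $\Psi=f_B(w_j+B_jz_j)$ vanishes on $\hat{\mathcal G}$, and $w_j$ does not depend on $B_j$. Differentiating along the tangent vector we obtain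
\[
0=\sum_v\beta_{vj}\frac{\partial\Psi}{\partial B_{vj}}(B;p)+\nabla f_B(\pi_B(p))\cdot(\epsilon_w+B_j\epsilon_z).
\]
The sum over $v$ is zero by the definition of $\Gamma_B^\circ$. Since $\epsilon$ is arbitrary, $\nabla f_B(\pi_B(p))=0$, which contradicts $\pi_B(p)\in\operatorname{Reg}C_B$.
\end{proof}

The closure of the image of $\hat\theta$ is a proper closed subset, stable under scaling of $\mathbb C^4$. Let $Y_j\subsetneq\operatorname{Mat}_{3\times(s-1)}\times\mathbb P^3$ be the corresponding closed subset. Points of $\Gamma_B^\circ$ have $\pi_B(p)\ne0$, hence $(z_j,w_j)\ne0$, and therefore $(B^{(j)},[z_j:w_j])\in Y_j$. On the other hand, the points $(B^{(j)},[1:-B_j])$, $B\in U$, are dense in $\operatorname{Mat}_{3\times(s-1)}\times\mathbb P^3$. So for general $B$ they do not lie in $Y_j$, for any $j$.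

Let $B$ be general in this sense, and suppose that there is a point $p\in\Gamma_B\cap M_B$. Since $y=-Bz$ at $p$, we have $z\ne0$, say $z_j\neq0$. The map $[z_j:w_j]$ is defined at $p$ and takes the value $[1:-B_j]$ there, because $w_j=-B_jz_j$ on $M_B$. As $p$ lies in the closure of $\Gamma_B^\circ$, it follows that $(B^{(j)},[1:-B_j])\in Y_j$, a contradiction. Hence $\Gamma_B\cap M_B=\emptyset$, and $\pi_B:\Gamma_B\to C_B$ is a birational morphism that pulls $\mathcal O(1)$ back to $\mathcal O(1)$. Thus
\[
\deg\Gamma_B=\deg C_B=k .
\]

\subsection{All points lie on one focal curve}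

Fix a general $B$. An irreducible plane curve of degree $k$ has at most $\frac{(k-1)(k-2)}2$ singular points, and $\pi_B$ is injective on $\Lambda$. So by (\ref{eq:lambda}) the curve $\Gamma_B$ contains at least
\[
N-\frac{(k-1)(k-2)}2>2k(k-1)-\frac{(k-1)(k-2)}2=\frac{3k^2-k-2}2\ge k^2
\]
points of $\Lambda$; the last inequality is $(k-2)(k+1)\ge0$. For each $B'\in U$ the hypersurface $X_{B'}=\{f_{B'}\circ\pi_{B'}=0\}$ of degree $k$ contains $\Lambda$. Hence it meets $\Gamma_B$ in more than $k^2=\deg\Gamma_B\cdot\deg X_{B'}$ points, and $\Gamma_B\subset X_{B'}$.

For general $B'$ the center $M_{B'}$ of dimension $r-3$ misses the curve $\Gamma_B$. So $\pi_{B'}(\Gamma_B)$ is a curve contained in $C_{B'}$, that is, $\pi_{B'}(\Gamma_B)=C_{B'}$. Suppose that some $\lambda\in\Lambda$ is not on $\Gamma_B$. For general $B'$ the center $M_{B'}$ also misses the cone that joins $\lambda$ to $\Gamma_B$, because this cone has dimension at most $2$. Then no point of $\Gamma_B$ has the same image as $\lambda$, so $\pi_{B'}(\lambda)\notin\pi_{B'}(\Gamma_B)=C_{B'}$, a contradiction. Hence $\Lambda\subset\Gamma_B$, an irreducible curve of degree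 $k$. This proves the first statement of Theorem \ref{thm:B}. \qed

\section{The positive part}\label{sec:positive}

To apply Theorem \ref{thm:B} we need the same subset of $\Sigma$, and the same degree, for all general projections.

\begin{lemma}\label{lem:uniform}
Let $\Sigma\subset\mathbb P^r$ be finite, and let $\mathcal D$ be a finite set of pairs $(\Lambda,d)$ with $\Lambda\subset\Sigma$ and $d\ge1$. Suppose that the projections $\pi$ for which some pair $(\Lambda,d)\in\mathcal D$ has $\pi(\Lambda)$ contained in an irreducible curve of degree $d$ are not contained in a proper closed subset of the space of projections. Then there is a single pair $(\Lambda,d)\in\mathcal D$ such that for general $\pi$ the set $\pi(\Lambda)$ lies on an irreducible curve of degree $d$.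
\end{lemma}

\begin{proof}
Restrict to the projections $\pi_B$ of Section \ref{sec:lifting} that are defined on $\Sigma$; they represent a dense open set of centers. Irreducible forms of degree $d$ form an open subset of all forms of degree $d$. So for each pair $(\Lambda,d)$ the matrices $B$ in question form the image of a locally closed set of pairs ($B$, irreducible form of degree $d$), hence a constructible set. A constructible subset of an irreducible variety either contains a dense open subset or lies in a proper closed subset. The second alternative cannot hold for all of the finitely many pairs.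
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:C}]
We prove (1) and (2) together. In (1) consider the degrees $k\le\frac{n+1}2$, in (2) all degrees. Only the finitely many $k$ with $k(n-1)<|\Sigma|$ matter. Suppose that the conclusion, for the degrees under consideration, does not hold for a general projection, so that the projections for which it fails are not contained in a proper closed subset. We may restrict to projections that are defined and injective on $\Sigma$. If a plane curve of degree $k$ contains more than $k(n-1)$ of the image points, then one of its irreducible components, of some degree $d\le k$, contains more than $d(n-1)$ of them. Let $\mathcal D$ be the set of all pairs $(\Lambda,d)$ such that $\Lambda\subset\Sigma$, $|\Lambda|\ge d(n-1)+1$, and $d\le k$ for one of the degrees $k$ considered. It is finite, and Lemma \ref{lem:uniform} yields a pair $(\Lambda,d)\in\mathcal D$ such that a general projection of $\Lambda$ lies on an irreducible curve of degree $d$.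

\emph{Case $d=1$.} Three non-collinear points have non-collinear general projections, so $\Lambda$ is collinear. As $|\Lambda|\ge n$, this contradicts $(H_n)$.

\emph{Case $2\le d\le\frac{n+1}2$.} Then $n-1\ge2(d-1)$. Also $n-1\ge d+1$: for $n\ge5$ this follows from $\frac{n+1}2\le n-2$, and for $n=4$ we have $d=2$. Hence $|\Lambda|>d(n-1)\ge\max\{d(d+1),2d(d-1)\}$. By Theorem \ref{thm:B} the set $\Lambda$ lies on a curve of degree $d$ in $\mathbb P^r$, which contradicts $(H_n)$.

So $d\ge\lfloor\frac{n+1}2\rfloor+1=\lfloor\frac{n+3}2\rfloor$. This is impossible if only degrees $k\le\frac{n+1}2$ are considered, which proves (1). In general it forces $|\Sigma|\ge|\Lambda|\ge M(n)+1$, which proves (2).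

\emph{The conjecture for $n\le5$.} If $n=2$, then $\Sigma=\emptyset$. If $n=3$, then $|\Sigma|\le3$, and only $k=1$ matters. By $(H_3)$ no three points of $\Sigma$ are collinear, and this survives a general projection. If $n=4$, then $|\Sigma|\le8<9=M(4)$. If $n=5$, then $|\Sigma|\le15<16=M(5)$.
\end{proof}

\section{Sharpness}\label{sec:sharp}

The sets $T,O,I$ have $2k(k-1)$ points for $k=3,4,6$. We now construct a set of $40=2k(k-1)$ points for $k=5$.

\subsection{Forty points on quintic cones}

In this subsection the coordinates of $\mathbb P^3$ are numbered $1,\dots,4$, and $e_1,\dots,e_4$ are the coordinate points. For $x,a\in\mathbb C^4$ let $p_{ij}=x_ia_j-x_ja_i$ and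
\[
P_1=p_{12}p_{34},\quad P_2=p_{13}p_{42},\quad P_3=p_{14}p_{23},\qquad P_1+P_2+P_3=0
\]
(the Pl\"ucker relation). Put
\[
F_a(x)=(p_{12}^3+p_{34}^3)(P_2-P_3)+(p_{13}^3+p_{42}^3)(P_3-P_1)+(p_{14}^3+p_{23}^3)(P_1-P_2).
\]
The $p_{ij}$ do not change when $x$ is replaced by $x+ta$. So $F_a$, if nonzero, is a form of degree $5$ in $x$ that defines a cone with vertex $a$. For $a=(0,2,1,1)$ and $x=(1,0,\frac12,\frac12)$ we have $(p_{12},p_{34},p_{13},p_{42},p_{14},p_{23})=(2,0,1,1,1,-1)$, $(P_1,P_2,P_3)=(0,1,-1)$ and $F_a(x)=8\cdot2+2\cdot(-1)+0=14$. So $F_a\ne0$ for general $a$.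

Let $\omega=e^{2\pi\sqrt{-1}/3}$, and let $W\subset\mathbb P^3$ consist of $e_1,\dots,e_4$ and of the $36$ points
\[
(0,1,\omega^b,\omega^c),\quad(1,0,-\omega^b,\omega^c),\quad(1,\omega^b,0,-\omega^c),\quad(1,-\omega^b,\omega^c,0),
\]
$b,c\in\mathbb Z/3$. We call the four families faces $1,\dots,4$; face $i$ has nine points and lies in $x_i=0$.

\begin{lemma}\label{lem:Wcone}
The form $F_a$ vanishes on $W$, for every $a$.
\end{lemma}

\begin{proof}
We use the identity
\begin{equation}\label{eq:XYZ}
X^3(Y-Z)+Y^3(Z-X)+Z^3(X-Y)=-(X-Y)(Y-Z)(Z-X)(X+Y+Z).
\end{equation}
Both sides are alternating of degree $4$, hence constant multiples of $(X-Y)(Y-Z)(Z-X)(X+Y+Z)$, and both take the value $6$ at $(2,1,0)$. So the left side vanishes when $X+Y+Z=0$.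

The index cycle $2\to3\to4\to2$, applied to $x$ and $a$, sends $p_{12}\to p_{13}\to p_{14}\to p_{12}$ and $p_{34}\to p_{42}\to p_{23}\to p_{34}$. Hence it permutes $P_1,P_2,P_3$ cyclically and preserves $F_a(x)$. It fixes $e_1$, maps face $1$ to itself, and permutes $e_2,e_3,e_4$ and faces $2,3,4$ cyclically. Since $a$ is arbitrary, it suffices to treat the coordinate points, face $1$ and face $2$.

At $x=e_i$ only the $p$'s with an index $i$ survive, and each $P_j$ contains a factor without the index $i$. So $P_1=P_2=P_3=0$ and $F_a=0$.

\emph{Face $1$:} $x_1=0$ and $x_2^3=x_3^3=x_4^3=1$. Here $p_{1j}=-x_ja_1$, so $p_{12}^3=p_{13}^3=p_{14}^3=-a_1^3$. The contribution of these three cubes to $F_a$ is $-a_1^3\big((P_2-P_3)+(P_3-P_1)+(P_1-P_2)\big)=0$. Put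
\[
X=x_2p_{34},\quad Y=x_3p_{42},\quad Z=x_4p_{23}.
\]
Then $X+Y+Z=0$ (expand a determinant with rows $x,x,a$ in the columns $2,3,4$), $(P_1,P_2,P_3)=-a_1(X,Y,Z)$, and $p_{34}^3,p_{42}^3,p_{23}^3$ equal $X^3,Y^3,Z^3$. The remaining terms add up to $-a_1$ times the left side of (\ref{eq:XYZ}), which is $0$.

\emph{Face $2$:} $x_2=0$, $x_1^3=x_4^3=1$ and $x_3^3=-1$. Here $p_{12}=x_1a_2$, $p_{42}=x_4a_2$ and $p_{23}=-x_3a_2$ all have the cube $a_2^3$, and their contribution to $F_a$ is $0$ as before. Put
\[
X=x_1p_{34},\quad Y=x_4p_{13},\quad Z=-x_3p_{14}.
\]
Then $X+Y+Z=0$ (the determinant with rows $x,x,a$ in the columns $1,3,4$), $(P_1,P_2,P_3)=a_2(X,Y,Z)$, and $p_{34}^3,p_{13}^3,p_{14}^3$ equal $X^3,Y^3,Z^3$. The remaining terms add up to $a_2$ times the left side of (\ref{eq:XYZ}), which is $0$.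
\end{proof}

\begin{proposition}\label{prop:W}
A line contains at most $4$ points of $W$, and an irreducible curve of degree $d\ge2$ contains at most $\max\{\frac{10}3d,12\}$ points of $W$.
\end{proposition}

\begin{proof}
Consider the Hermitian product $\sum x_i\overline{q_i}$. Represent the points of $W$ by the vectors in the list above.

Two distinct points of the same face have product $1+\omega^\alpha+\omega^\beta$, up to a unit, with $(\alpha,\beta)\ne(0,0)$. This is $0$ in the two cases $\{\alpha,\beta\}=\{1,2\}$. Otherwise exactly two of the three summands coincide, and the squared modulus is $|2+\omega^{\pm1}|^2=3$.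

Points of different faces $i$ and $j$ have exactly two common nonzero coordinates. For each of the six pairs of faces, the list shows that exactly one of the four entries in these two coordinates carries a minus sign. So the product is a unit times $1-\omega^\gamma$. For a fixed point of the first face, $\gamma$ is a nonconstant affine function of the two exponents of the point of the second face, so it takes the value $0$ for exactly $3$ of the $9$ points. Otherwise the squared modulus is $|1-\omega^{\pm1}|^2=3$.

Finally, the $e_i$ are pairwise orthogonal, $e_i$ is orthogonal to face $i$, and its product with a point of another face has modulus $1$. The squared norms are $1$ for $e_i$ and $3$ for the face points. Therefore the squared modulus of the product of two distinct points, divided by the product of their squared norms, is $0$ or $\frac13$. A face point is orthogonal to $1+2+3\cdot3=12$ points of $W$, and each $e_i$ to $3+9=12$.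

So each of the $40$ planes $q^\perp$, $q\in W$, contains $12$ points of $W$, and each point of $W$ lies on $12$ of them. Lemma \ref{lem:planes} gives the bound $\max\{\frac{40}{12}d,12\}$.

Suppose that $\sigma\ge1$ points of $W$ lie on a line. They correspond to $\sigma$ rank-one orthogonal projectors $p_i$ in a $2$-dimensional Hermitian space. For the Hermitian matrices $A_i=p_i-\frac12$ we have $\operatorname{tr}(A_i^2)=\frac12$, and for $i\ne j$
\[
\operatorname{tr}(A_iA_j)=\operatorname{tr}(p_ip_j)-\tfrac12\le\tfrac13-\tfrac12=-\tfrac16 .
\]
Hence $0\le\operatorname{tr}\big((\sum A_i)^2\big)\le\frac\sigma2-\frac{\sigma(\sigma-1)}6$, so $\sigma\le4$.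
\end{proof}

\subsection{Optimality of $M(n)$ for $4\le n\le 10$}

\begin{proof}[Proof of Theorem \ref{thm:D}(1)]
Let $k=\lfloor\frac{n+3}2\rfloor$, so that $M(n)=k(n-1)$. Apply Lemma \ref{lem:criterion} to any subset of size $M(n)+1$ of the following set $\Lambda$.
\begin{center}
\begin{tabular}{c|c|c|c|c}
$n$ & $\Lambda$ & $k$ & $M(n)+1$ & $|\Lambda|$\\ \hline
$4$ & $T$ & $3$ & $10$ & $12$\\
$5,\ 6$ & $O$ & $4$ & $17,\ 21$ & $24$\\
$7,\ 8$ & $W$ & $5$ & $31,\ 36$ & $40$\\
$9,\ 10$ & $I$ & $6$ & $49,\ 55$ & $60$
\end{tabular}
\end{center}
Condition (ii) is Lemma \ref{lem:cone} for $T,O,I$ and Lemma \ref{lem:Wcone} for $W$. Condition (i) follows from Propositions \ref{prop:TOI} and \ref{prop:W}. It suffices to check it for the smaller $n$ in each row.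
\begin{itemize}
\item $n=4$: lines $3\le3$, and $\max\{2d,6\}\le3d$ for $d\ge2$.
\item $n=5$: lines $4\le4$, conics $7\le8$, and $\max\{\frac83d,9\}\le4d$ for $d\ge3$.
\item $n=7$: lines $4\le6$, and $\max\{\frac{10}3d,12\}\le6d$ for $d\ge2$.
\item $n=9$: lines $5\le8$, and $\max\{4d,15\}\le8d$ for $d\ge2$.
\end{itemize}
So the conclusion of Theorem \ref{thm:C}(2) fails for sets of $M(n)+1$ points.
\end{proof}

For $n=6,7,8,9,10$ these sets have $21,31,36,49,55$ points, fewer than $(n-1)^2=25,36,49,64,81$. So they are counterexamples to Conjecture \ref{conj}. For $n=4$ and $n=5$ they are too large, in accordance with Theorem \ref{thm:C}.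

\subsection{Sharpness of the lifting theorem for $3\le k\le6$}

\begin{proof}[Proof of the last statement of Theorem \ref{thm:B}]
Let first $r=3$, and let $\Lambda=T,O,W,I$ for $k=3,4,5,6$. Then $|\Lambda|=2k(k-1)$. By Propositions \ref{prop:TOI} and \ref{prop:W} an irreducible curve of degree $k$ in $\mathbb P^3$ contains at most $6,10,16,24$ points of $\Lambda$, respectively, so none contains $\Lambda$. By Lemmas \ref{lem:cone} and \ref{lem:Wcone}, for general $a$ the projection $\pi_a(\Lambda)$ from $a$ lies on a curve of degree $k$. It remains to show that for general $a$ every such curve is irreducible.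

Suppose that this is false. If a reducible or non-reduced curve of degree $k$ contains the $2k(k-1)$ image points, then one of its irreducible components, of some degree $d\le k-1$, contains at least $2d(k-1)$ of them, because the degrees of the components add up to at most $k$. Lemma \ref{lem:uniform}, applied to all pairs $(\Lambda',d)$ with $\Lambda'\subset\Lambda$, $1\le d\le k-1$ and $|\Lambda'|\ge2d(k-1)$, yields a fixed pair of this kind such that a general projection of $\Lambda'$ lies on an irreducible curve of degree $d$. We have
\[
2d(k-1)\ge2d^2>2d(d-1),\qquad 2d(k-1)\ge d(k+1)>d(d+1),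
\]
where the second chain uses $k\ge3$. By the first statement of Theorem \ref{thm:B} if $d\ge2$, and because non-collinear points stay non-collinear if $d=1$, the set $\Lambda'$ lies on an irreducible curve of degree $d$ in $\mathbb P^3$. So an irreducible curve of degree $d\le k-1$ contains at least $2d(k-1)=4d,6d,8d,10d$ points of $T,O,W,I$, respectively. But lines contain at most $3,4,4,5$ points, and for $d\ge2$
\[
\max\{2d,6\}<4d,\quad\max\{\tfrac83d,9\}<6d,\quad\max\{\tfrac{10}3d,12\}<8d,\quad\max\{4d,15\}<10d .
\]
This contradiction shows that $\pi_a(\Lambda)$ lies on an irreducible curve of degree $k$ for general $a$, although $\Lambda$ does not.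

For $r>3$ embed $\mathbb P^3$ linearly in $\mathbb P^r$. A general projection of $\mathbb P^r$ restricts to the projection of $\mathbb P^3$ from a general point, and an irreducible curve of degree $k$ not in $\mathbb P^3$ meets $\mathbb P^3$ in at most $k<|\Lambda|$ points.
\end{proof}

\section{Adding grids}\label{sec:grids}

The groups $T,O,I$ give finitely many sets. The dihedral groups form an infinite family, but they have few points: below, the group of order $2m$ contributes $2m$ points on cones of degree $m$, whereas Lemma \ref{lem:criterion} with $k=m$ asks for more than $m(n-1)$ points. We therefore look for invariants $\Phi$ for which the two terms of $F_a(x)=\Phi(x\bar a)-\Phi(\bar ax)$ vanish \emph{separately} at many further points $x$. These points will have rank $1$ as matrices. The image of such an $x$ is an eigenline of $x\bar a$ and its kernel is an eigenline of $\bar ax$, so it is enough that $\Phi$ vanishes on all matrices with an eigenline in a finite set $S$ and that $\operatorname{im}x$ and $\ker x$ belong to $S$.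

\subsection{The construction}

Let $\tilde G$ and $G$ be as in Section \ref{sec:groups}, acting on $\mathbb P^1=\mathbb P(\mathbb C^2)$. Let $S\subset\mathbb P^1$ be a finite nonempty $G$-invariant set, with $m=|S|$ even, and assume that every character $G\to\mathbb C^*$ has square $1$. Choose a representative in $\mathbb C^2$ for each $s\in S$ and put
\[
\Phi_S(Y)=\prod_{s\in S}\det[s,\,Ys],\qquad Y\in M_2(\mathbb C)=\mathcal H .
\]
This is a form of degree $m$ that does not change when a scalar is added to $Y$, so it is a form in the vector part of $Y$. It vanishes if and only if $Y$ has an eigenline in $S$. Let $\mathrm{Gr}_S\subset\mathbb P^3$ be the set of the $m^2$ rank-one matrices $x$ (up to scalars) with $\operatorname{im}x\in S$ and $\ker x\in S$. These points form a grid on the quadric $Q=\{\det=0\}\cong\mathbb P^1\times\mathbb P^1$, where the two factors are the image and the kernel. Put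
\[
\Lambda_{G,S}=G\cup\mathrm{Gr}_S ,\qquad|\Lambda_{G,S}|=m^2+|G| .
\]
The union is disjoint, because $G\cap Q=\emptyset$.

\begin{lemma}\label{lem:grid}
For general $a$ the set $\Lambda_{G,S}$ lies on a cone of degree $m$ with vertex $a$.
\end{lemma}

\begin{proof}
\emph{Invariance.} Let $g\in\tilde G$ and $gs_i=c_i(g)s_{\sigma(i)}$ for the chosen representatives, where $\sigma$ depends on $g$. Since $\det g=1$, we have $\det[gs_i,\,gYg^{-1}gs_i]=\det[s_i,Ys_i]$, that is, $c_i(g)^2\det[s_{\sigma(i)},\,gYg^{-1}s_{\sigma(i)}]=\det[s_i,Ys_i]$. Taking the product over $i$ gives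
\[
\Phi_S(gYg^{-1})=\chi(g)^{-2}\,\Phi_S(Y),\qquad\chi=\prod_ic_i .
\]
The function $\chi$ is a character of $\tilde G$, and $\chi(-1)=(-1)^m=1$ because $m$ is even. So $\chi$ is a character of $G$, and $\chi^2=1$ by assumption. Hence $\Phi_S$ is invariant under conjugation by $\tilde G$.

\emph{Not constant on $S^2$.} The unit vectors in $\mathbb R^3$ are the traceless skew-Hermitian matrices with eigenvalues $\pm\sqrt{-1}$, and any pair of orthogonal lines of $\mathbb C^2$ occurs as the pair of eigenlines. Since $S$ is nonempty and finite, $\Phi_S$ has zeros on $S^2$ but does not vanish identically there.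

By Lemma \ref{lem:cone}, for general $a$ the form $F_a$ of (\ref{eq:Fa}) with $\Phi=\Phi_S$ is nonzero, defines a cone of degree $m$ with vertex $a$, and vanishes on $G$.

\emph{Vanishing on the grid.} Let $x\in\mathrm{Gr}_S$ with $\operatorname{im}x=s$ and $\ker x=s'$. Then $x\bar as\in\langle s\rangle$, so $s$ is an eigenline of $x\bar a$ (possibly with eigenvalue $0$) and $\Phi_S(x\bar a)=0$. Also $\bar axs'=0$, so $s'$ is an eigenline of $\bar ax$ and $\Phi_S(\bar ax)=0$. Hence $F_a(x)=0$.
\end{proof}

\begin{lemma}\label{lem:Q}
Let $\Gamma\subset\mathbb P^3$ be an irreducible curve of degree $d$. If $\Gamma\subset Q$, it contains at most $md$ points of $\Lambda_{G,S}$. If $\Gamma\not\subset Q$, it contains at most $2d$ points of $\mathrm{Gr}_S$.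
\end{lemma}

\begin{proof}
The second statement is B\'ezout's theorem. Let $\Gamma\subset Q$; then $\Gamma$ contains no point of $G$. If $d=1$, then $\Gamma$ is a line of one of the rulings and contains at most $m$ grid points. If $d\ge2$, then $\Gamma$ has a bidegree $(p,q)$ with $p+q=d$, and it meets each line of one ruling in at most $p$ points and each line of the other in at most $q$ points. The grid is covered by $m$ lines of either ruling, so $\Gamma$ contains at most $m\min(p,q)\le\frac{md}2$ grid points.
\end{proof}

\subsection{Even $n\ge6$}

Put $m=n-2$, an even number $\ge4$. Let $\tilde G$ be generated by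
\[
\begin{pmatrix}e^{\pi\sqrt{-1}/m}&0\\0&e^{-\pi\sqrt{-1}/m}\end{pmatrix}\quad\text{and}\quad\begin{pmatrix}0&1\\-1&0\end{pmatrix},
\]
and let $S=\{[s:t]\in\mathbb P^1:s^m=t^m\}$, so that $|S|=m$. Then $G$ is the dihedral group of order $2m$. The first generator gives a rotation $\rho$ of order $m$, multiplies $s/t$ by $e^{2\pi\sqrt{-1}/m}$ and preserves $S$. The second, a flip, sends $[s:t]$ to $[t:-s]$ and preserves $S$ because $m$ is even. Since the flip is an involution in $G$ and conjugates $\rho$ to $\rho^{-1}$, every character of $G$ has square $1$. So Lemma \ref{lem:grid} applies to $\Lambda=\Lambda_{G,S}$, and $\Lambda$ lies on cones of degree $m$ with general vertex.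

We check condition (i) of Lemma \ref{lem:criterion} for $n-1=m+1$. The points of $G$ lie on two disjoint lines, $m$ on each: the line $\ell_1$ of diagonal matrices and the line $\ell_2$ of antidiagonal matrices. Let $\Gamma$ be irreducible of degree $d$.
\begin{itemize}
\item If $\Gamma\subset Q$, it contains at most $md$ points, by Lemma \ref{lem:Q}.
\item If $\Gamma=\ell_i$, it contains exactly $m$ points. Indeed, the matrices in $\ell_i\cap Q$ have image and kernel in $\{[1:0],[0:1]\}$, which is disjoint from $S$, so $\ell_i$ contains no grid points.
\item Otherwise a plane that contains $\ell_i$ but not $\Gamma$ shows that $|\Gamma\cap\ell_i|\le d$ for $i=1,2$. So $\Gamma$ contains at most $2d$ points of $G$ and at most $2d$ grid points, and $4d\le(m+1)d$.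
\end{itemize}
Take $\Sigma=\Lambda$ and $k=m$. Then
\[
|\Sigma|=m^2+2m=(n-1)^2-1<(n-1)^2,\qquad|\Sigma|>m(m+1)=k(n-1).
\]
By Lemma \ref{lem:criterion} the conjecture fails for every even $n\ge6$.

\subsection{Some odd $n$}

For $n=7$ and $n=9$ the conjecture fails by Section \ref{sec:sharp}. For $n=11,15,17,23$ we use $G=O$ or $G=I$. Characters of $O\cong S_4$ have square $1$, and $I\cong A_5$ has only the trivial character. On $\mathbb P^1=S^2$ the group $O$ has an orbit of $8$ points (on its $3$-fold axes), and $I$ has orbits of $12$ and $20$ points (on its $5$-fold and $3$-fold axes). For $S$ we take these orbits, and for $\Sigma$ any subset of $\Lambda_{G,S}$ of size $m(n-1)+1$.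
\begin{center}
\begin{tabular}{c|c|c|c|c|c}
$n$ & $G$ & $m=|S|$ & $m(n-1)+1$ & $|\Lambda_{G,S}|=m^2+|G|$ & $(n-1)^2$\\ \hline
$11$ & $O$ & $8$ & $81$ & $88$ & $100$\\
$15$ & $I$ & $12$ & $169$ & $204$ & $196$\\
$17$ & $I$ & $12$ & $193$ & $204$ & $256$\\
$23$ & $I$ & $20$ & $441$ & $460$ & $484$
\end{tabular}
\end{center}
In each row $|\Sigma|=m(n-1)+1$ is at most $|\Lambda_{G,S}|$ and less than $(n-1)^2$. Condition (ii) of Lemma \ref{lem:criterion} holds with $k=m$ by Lemma \ref{lem:grid}. For condition (i), let $\Gamma$ be irreducible of degree $d$. If $\Gamma\subset Q$, it contains at most $md\le(n-1)d$ points. If $\Gamma\not\subset Q$, then Lemma \ref{lem:Q} and Proposition \ref{prop:TOI} bound the number of its points by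
\begin{align*}
&2+4\ \text{ for } O,\quad 2+5\ \text{ for } I &&\text{if } d=1,\\
&2d+\max\{\tfrac83d,9\}\ \text{ for } O,\quad 2d+\max\{4d,15\}\ \text{ for } I&&\text{if } d\ge2 .
\end{align*}
All of these are at most $10d\le(n-1)d$. For $d\ge2$ this holds because each of the two maxima is at most $\max\{4d,15\}\le8d$. By Lemma \ref{lem:criterion} the conjecture fails for $n=11,15,17,23$. This completes the proof of Theorem \ref{thm:D}(2). \qed

\begin{thebibliography}{9}
\bibitem{CP} Ivan Cheltsov and Jihun Park, \emph{Factorial hypersurfaces in $\mathbb P^4$ with nodes}, arXiv:math/0511673 (2005).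
\end{thebibliography}

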